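\title{Time averages of polynomials and Siegel disks}

\begin{abstract}
Let $f$ be a complex polynomial of degree $d\ge 2$ with iterates $f^n$. We prove that a series $\sum a_nf^n$ whose coefficients are not all zero can converge uniformly to a constant near a point $z$ if and only if the orbit of $z$ enters a Siegel disk of $f$. More precisely, there is a dichotomy. On an open set that contains a point whose orbit enters no Siegel disk, a series of iterates that converges pointwise to a polynomial is a finite sum. On the preimages of the Siegel disks, any finite list of coefficients extends to a series that converges locally uniformly to $0$. The first part rests on a symmetry argument in the B\"ottcher coordinate at infinity and on a summation by parts that extends convergence through attracting and parabolic basins; the second is a construction based on recurrence.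
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $f:\mathbb{C}\to\mathbb{C}$ be an entire function, and write $f^0=\mathrm{Id}$ and $f^n=f\circ f^{n-1}$ for its iterates. For a sequence $a_0,a_1,\dots$ of complex numbers put
\[
F_N=\sum_{n=0}^{N}a_nf^n .
\]

\begin{definition}
The function $f$ has a \emph{(weighted) time average near $z\in\mathbb{C}$} if there are a neighborhood $U$ of $z$, a constant $c\in\mathbb{C}$ and complex numbers $a_0,a_1,\dots$, not all $0$, such that $F_N\to c$ uniformly on $U$ as $N\to\infty$.
\end{definition}

Thus a time average is a weighting of the orbit $x,f(x),f^2(x),\dots$ whose total does not depend on the starting point $x\in U$. The weights are chosen once and do not change with $N$, as they would for the means $\frac1N\sum_{n<N}f^n$. In other words, a time average is a nontrivial convergent linear relation among the functions $1,f^0,f^1,f^2,\dots$ on $U$, and the question is where such relations exist.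

\subsection*{The simplest cases}
If $f(z)=\lambda z+b$ has degree one, then $\lambda f^0-f^1=-b$, so $f$ has a time average near every point. If $f$ is a polynomial of degree $d\ge2$, the iterates have the distinct positive degrees $1,d,d^2,\dots$, so no finite nontrivial combination of them is constant, and every time average is an infinite series. Convergence itself is no obstacle: for $f(z)=z^2$ the series $\sum e^{-3^n}z^{2^n}$ converges locally uniformly on $\mathbb{C}$. The restriction is that the limit be constant.

To see what this restriction means, let $f$ be a polynomial of degree $d\ge2$ and let $p$ be a fixed point at which $f$ is linearizable: there are a number $\lambda$ with $0<|\lambda|\le1$ and an injective holomorphic map $\eta(u)=p+\sum_{k\ge1}\gamma_ku^k$ on a disk about $0$ with $f(\eta(u))=\eta(\lambda u)$. Then $\gamma_1\ne0$. Moreover $\gamma_k\ne0$ for infinitely many $k$, because a polynomial $\eta$ of degree $e\ge1$ with $f(\eta(u))=\eta(\lambda u)$ would give $de=e$. Since $f^n(\eta(u))=\eta(\lambda^nu)$,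
\[
F_N(\eta(u))=p\sum_{n\le N}a_n+\sum_{k\ge1}\gamma_k\Bigl(\sum_{n\le N}a_n\lambda^{kn}\Bigr)u^k .
\]
Suppose that $F_N\to c$ uniformly near $p$. Then the Taylor coefficients converge, so the power series $A(t)=\sum a_nt^n$ converges to $0$ at $t=\lambda^k$ whenever $\gamma_k\neq0$. The case $k=1$ shows that $A$ is holomorphic on $|t|<|\lambda|$. If $|\lambda|<1$, the infinitely many zeros $\lambda^k$ accumulate at $0$, so $A=0$ and all $a_n$ vanish: there is no time average near $p$. If $|\lambda|=1$, the points $\lambda^k$ lie on the boundary of the disk $|t|<1$, and this obstruction disappears. One is led to guess that time averages exist where $f$ behaves like a rotation, and nowhere else.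

\subsection*{Statements}
From now on $f$ is a polynomial of degree $d\ge2$. Its \emph{filled Julia set} $K(f)$ is the set of points with bounded orbit, $J=\partial K(f)$ is the \emph{Julia set}, and $A(\infty)=\mathbb{C}\setminus K(f)$ is the \emph{basin of infinity}. The connected components of the \emph{Fatou set} $\mathbb{C}\setminus J$ are the \emph{Fatou components}. A \emph{Siegel disk} is a Fatou component $\Delta$ that is periodic, of some period $q$, and on which $f^q$ is conformally conjugate to an irrational rotation of the unit disk. Let $S_0$ be the union of all Siegel disks of $f$ and let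
\[
S=\bigcup_{m\ge0}f^{-m}(S_0)
\]
be the set of points that are eventually mapped into a Siegel disk. The problem we consider comes from Peters \cite{Peters}: is it true that $f$ has a time average near $z$ exactly when $z$ is eventually mapped into a Siegel disk? The answer is yes.

\begin{theorem}\label{thm:main}
Let $f$ be a polynomial of degree $d\ge2$ and let $z\in\mathbb{C}$. Then $f$ has a time average near $z$ if and only if $z$ is eventually mapped into a Siegel disk of $f$, that is, $z\in S$.
\end{theorem}

We obtain this from a stronger dichotomy. The zero polynomial is given degree $0$.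

\begin{theorem}\label{thm:dichotomy}
Let $f$ be a polynomial of degree $d\ge2$.
\begin{enumerate}
\item[(i)] \emph{Rigidity off $S$.} Let $U$ be a non-empty open set not contained in $S$, let $T$ be a polynomial, and suppose that $\sum_{n\ge0}a_nf^n$ converges pointwise on $U$ to $T$. Then $a_n=0$ whenever $d^n>\deg T$, so the series is finite and $T=\sum_{d^n\le\deg T}a_nf^n$ identically. In particular, if $T$ is constant, then all $a_n$ are $0$. The coefficients are uniquely determined by $T$.
\item[(ii)] \emph{Flexibility on $S$.} For any $m\ge0$ and $b_0,\dots,b_L\in\mathbb{C}$ there is a sequence $(a_n)$ with $a_n=0$ for $n<m$ and $a_{m+j}=b_j$ for $0\le j\le L$ such that $\sum a_nf^n$ converges to $0$ locally uniformly on $f^{-m}(S_0)$.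
\end{enumerate}
\end{theorem}

The bound on $n$ in (i) cannot be improved, as the one-term series $T=f^n$ shows.

\begin{corollary}\label{cor:equiv}
For every $z\in\mathbb{C}$ the following are equivalent:
\begin{enumerate}
\item[(1)] $f$ has a time average near $z$;
\item[(2)] $f$ has a time average near $z$ with $c=0$;
\item[(3)] for some sequence $(a_n)$, not all of whose terms are $0$, the series $\sum a_nf^n$ converges pointwise to a constant on some neighborhood of $z$;
\item[(4)] $z\in S$.
\end{enumerate}
\end{corollary}

Theorem~\ref{thm:main} is the equivalence of (1) and (4).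

Part (ii) is proved in Section~\ref{sec:siegel}. The proof of (i) does not use linearization, which is available only near special points. Instead, Section~\ref{sec:fibers} shows that a relation $\sum a_nf^n=T$ on $U$ with $a_i\ne0$ and $d^i>\deg T$ forces all iterates of $f$ to be injective on $f^i(U)$. This is absurd in the basin of infinity and in superattracting basins, however small $U$ is. In the remaining attracting basins and in parabolic basins it becomes absurd only after the relation has been extended from $U$ to a whole Fatou component, which is done in Section~\ref{sec:basins}. Section~\ref{sec:proofs} assembles the cases.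

\section{Facts from polynomial dynamics}\label{sec:facts}

The reference for the facts (B), (J), (C), (Cr) and (P) below is Milnor's book \cite{Milnor}.

Since $|f(z)|\ge2|z|$ for large $|z|$, the set $K(f)$ is compact and the orbit of every point of $A(\infty)$ tends to $\infty$. By definition $f(K(f))\subset K(f)$. A point outside $J$ lies either in $A(\infty)$ or in the interior of $K(f)$, and in the second case its Fatou component is bounded. Conversely a bounded Fatou component lies in $K(f)$: by connectedness it lies either in the interior of $K(f)$ or in $A(\infty)$, and a bounded component of $A(\infty)$ would have its boundary in $K(f)$, so that the iterates would be bounded on it by the maximum principle. A Siegel disk lies in $K(f)$ because its points have bounded orbits.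

The \emph{multiplier} of a cycle of period $q$ through $p$ is $(f^q)'(p)$. The cycle is \emph{attracting} if the multiplier has modulus less than $1$, \emph{superattracting} if it is $0$, and \emph{parabolic} if it is a root of unity.

\begin{enumerate}
\item[(B)] \emph{B\"ottcher coordinates.} There are an open neighborhood $D_\infty$ of $\infty$ in the Riemann sphere with $f(D_\infty)\subset D_\infty$, a number $\rho>1$ and a conformal bijection $\varphi:D_\infty\setminus\{\infty\}\to\{|w|>\rho\}$ such that $\varphi\circ f=\varphi^d$ and $\varphi(z)/z$ tends to a non-zero constant as $z\to\infty$. The inverse $\psi=\varphi^{-1}$ therefore has a Laurent expansion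
\[
\psi(w)=\beta w+\beta_0+\sum_{j\ge1}\beta_jw^{-j},\qquad\beta\neq0,
\]
and
\begin{equation}\label{eq:bottcher}
f^n(\psi(w))=\psi(w^{d^n}),\qquad|w|>\rho .
\end{equation}
Similarly, if $f^q(p)=p$ and $(f^q)'(p)=0$, then on a neighborhood of $p$ the map $f^q$ is conformally conjugate to $w\mapsto w^b$ on a disk $\{|w|<r\}$, for some $r<1$ and some integer $b\ge2$.
\item[(J)] $J=\partial A(\infty)$.
\item[(C)] \emph{Sullivan's theorem and the classification of periodic components.} The map $f$ sends Fatou components onto Fatou components. Every bounded Fatou component $\Omega$ is mapped by some $f^m$, $m\ge0$, onto a periodic component $\Omega_0$, which is a Siegel disk or a component of the immediate basin of an attracting or parabolic cycle (polynomials have no Herman rings). In the second case there are $q\ge1$ and a point $p$ of the cycle such that $h=f^q$ satisfies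
\[
h(\Omega_0)=\Omega_0,\qquad h(p)=p,\qquad h^n\to p\ \text{ locally uniformly on }\Omega_0,
\]
and either $h'(p)=0$, or $0<|h'(p)|<1$, or $h'(p)=1$ and $p\in J$. (In the parabolic case one takes $q$ so divisible that the root of unity becomes $1$.) We then say that $\Omega$ is of \emph{superattracting}, \emph{attracting} or \emph{parabolic type}, respectively.
\item[(Cr)] \emph{Fatou's theorem on critical points.} If $\Omega_0$, $h$ and $p$ are as in (C), then $\Omega_0$ contains a critical point of $h$.
\item[(P)] \cite[Lemma 10.1]{Milnor} If $h(p+z)=p+z+az^{\nu+1}+O(z^{\nu+2})$ with $a\ne0$ and $\nu\ge1$, and an orbit $h^n(x)=p+z_n$ converges to $p$ with all $z_n\ne0$, then $n^{1/\nu}z_n\to v$ for some $v$ with $\nu av^\nu=-1$.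
\end{enumerate}

A Fatou component that $f^m$ maps onto a Siegel disk is contained in $S$. Hence, by (C), a point outside $S$ lies in $J$, in $A(\infty)$, or in a bounded Fatou component of superattracting, attracting or parabolic type.

We also need one fact from function theory, to pass from pointwise to uniform convergence.

\begin{lemma}[Osgood's theorem, local form]\label{lem:osgood}
If holomorphic functions $g_N$ converge pointwise on a non-empty open set $D\subset\mathbb{C}$, then they converge uniformly on some disk contained in $D$.
\end{lemma}

\begin{proof}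
The sets $E_M=\{x\in D:|g_N(x)|\le M\text{ for all }N\}$, $M=1,2,\dots$, are closed in $D$ and cover $D$. By Baire's theorem one of them contains a disk $D'$. By Montel's theorem every subsequence of $(g_N)$ has a subsequence that converges locally uniformly on $D'$, necessarily to the pointwise limit. So $(g_N)$ converges locally uniformly on $D'$, and uniformly on a smaller disk.
\end{proof}

\section{Series that converge to zero on Siegel disks}\label{sec:siegel}

The only property of Siegel disks that we use is recurrence: suitable high iterates are close to the identity.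

\begin{lemma}\label{lem:recurrence}
Let $X\subset S_0$ be compact and $\delta>0$. There are arbitrarily large $m$ such that $|f^m(x)-x|\le\delta$ for all $x\in X$.
\end{lemma}

\begin{proof}
The Siegel disks are open and pairwise disjoint, so $X$ meets only finitely many of them, say $\Delta_1,\dots,\Delta_s$, and $X\cap\Delta_i=X\setminus\bigcup_{j\ne i}\Delta_j$ is compact. Let $q_i$ be the period of $\Delta_i$ and let $\chi_i$ be a conformal map of $\Delta_i$ onto the unit disk with $\chi_i\circ f^{q_i}=\lambda_i\chi_i$, $|\lambda_i|=1$. Choose $r<1$ with $|\chi_i|\le r$ on $X\cap\Delta_i$ for all $i$. Let $q$ be the least common multiple of the $q_i$ and put $\mu_i=\lambda_i^{q/q_i}$, so that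
\[
f^{qt}(x)=\chi_i^{-1}\bigl(\mu_i^{\,t}\chi_i(x)\bigr),\qquad x\in\Delta_i,\ t\ge0 .
\]
The points $(\mu_1^t,\dots,\mu_s^t)$ lie in a compact torus, so they converge along a sequence $t_1<t_2<\cdots$, which we thin out so that $t_{j+1}-t_j\to\infty$. Then $\mu_i^{\,t_{j+1}-t_j}\to1$ for every $i$. Since each $\chi_i^{-1}$ is uniformly continuous on $\{|w|\le r\}$, the numbers $m=q(t_{j+1}-t_j)$ with $j$ large have the required property.
\end{proof}

Recurrence allows us to cancel a finite sum $G=\sum_{n\le L}c_nf^n$ by later terms: if $m>L$ and $f^m$ is close to the identity on $X$, then $G-G\circ f^m$ is small on $X$, and $G\circ f^m=\sum_{n\le L}c_nf^{n+m}$ involves only new indices. Repeating this makes a subsequence of the partial sums tend to $0$, but not the whole sequence. Indeed, start with $G=\mathrm{Id}$. The first step gives $G_1=\mathrm{Id}-f^{m}$, which is small. The second step appends $-f^{m'}+f^{m'+m}$, and the intermediate partial sum $G_1-f^{m'}$ is close to $-\mathrm{Id}$. The remedy is to subtract $G$ in $M$ installments of weight $1/M$, so that an unfinished installment costs only $O(1/M)$.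

\begin{lemma}\label{lem:cancel}
Let $X\subset S_0$ be compact, $G=\sum_{n=0}^Lc_nf^n$ and $\varepsilon>0$. There are $L'>L$ and $c_{L+1},\dots,c_{L'}\in\mathbb{C}$ such that $G_N=\sum_{n=0}^Nc_nf^n$ satisfies
\[
|G_N(x)|\le|G(x)|+\varepsilon\quad(x\in X,\ L\le N\le L'),\qquad\sup_X|G_{L'}|\le\varepsilon .
\]
\end{lemma}

\begin{proof}
All orbits of points of $X$ stay in the compact set $K(f)$. Let $B$ bound $|G_0|,\dots,|G_L|$ on $K(f)$, and choose an integer $M\ge1$ with $B/M\le\varepsilon/2$. Since $G$ is uniformly continuous on $K(f)$, Lemma~\ref{lem:recurrence} provides $m_1<\dots<m_M$ with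
\[
m_1>L,\qquad m_{i+1}>m_i+L,\qquad\sup_X|G\circ f^{m_i}-G|\le\varepsilon/2 .
\]
Put $L'=m_M+L$, put $c_{m_i+n}=-c_n/M$ for $1\le i\le M$ and $0\le n\le L$, and let the other new coefficients be $0$. The blocks of indices $[m_i,m_i+L]$ are pairwise disjoint and lie to the right of $L$, so this is well defined, and the terms of the $i$-th block add up to $-\frac1MG\circ f^{m_i}$.

Let $L\le N\le L'$ and let $t$ be the number of blocks that lie in $[0,N]$. Then
\[
G_N=G-\frac1M\sum_{i\le t}G\circ f^{m_i}-\frac1MR
=\Bigl(1-\frac tM\Bigr)G+\frac1M\sum_{i\le t}\bigl(G-G\circ f^{m_i}\bigr)-\frac1MR,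
\]
where $R=G_{N-m_{t+1}}\circ f^{m_{t+1}}$ if $N$ falls inside block $t+1$, and $R=0$ otherwise. In both cases $|R|\le B$ on $X$. Hence $|G_N|\le(1-\frac tM)|G|+\frac\varepsilon2+\frac BM\le|G|+\varepsilon$ on $X$. For $N=L'$ we have $t=M$ and $R=0$, so $|G_{L'}|\le\varepsilon/2$ on $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(ii)]
If $S_0=\emptyset$, the convergence assertion is vacuous. Otherwise let $X_1\subset X_2\subset\cdots$ be compact sets whose interiors cover the open set $S_0$. Put $L_0=L$ and $c_n=b_n$ for $n\le L$. For $j=1,2,\dots$ apply Lemma~\ref{lem:cancel} to $G=G_{L_{j-1}}$ with $X=X_j$ and $\varepsilon=2^{-j}$. This yields $L_0<L_1<\cdots$ and an infinite sequence $(c_n)$ with $|G_{L_j}|\le2^{-j}$ on $X_j$ for $j\ge1$. Step $j+1$ starts from a function that is known to be small only on $X_j$, but the first estimate of Lemma~\ref{lem:cancel} is pointwise and holds on $X_{j+1}\supset X_j$. Therefore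
\[
|G_N|\le|G_{L_j}|+2^{-j-1}\le2^{-j}+2^{-j-1}\quad\text{on }X_j,\qquad L_j\le N\le L_{j+1},
\]
and $G_N\to0$ uniformly on each $X_i$. Put $a_n=0$ for $n<m$ and $a_{n+m}=c_n$ for $n\ge0$, so that $F_{N+m}=G_N\circ f^m$. The image under $f^m$ of a compact subset of $f^{-m}(S_0)$ is a compact subset of $S_0$ and so lies in some $X_i$. Hence $F_N\to0$ locally uniformly on $f^{-m}(S_0)$.
\end{proof}

\section{A relation among iterates forces injectivity}\label{sec:fibers}

\subsection*{The case $f(z)=z^2$}
Here $K(f)$ is the closed unit disk, and the idea of the rigidity proof is visible in a few lines. Suppose that $\sum a_nx^{2^n}$ converges to a constant $c$ at every point $x$ of a non-empty open set $U$, and fix $i\ge0$. Choose a disk $D$ with compact closure in $U$, and choose $k>i$ so large that the rotation by $\omega=e^{2\pi\sqrt{-1}/2^k}$ maps $D$ into $U$. The points $x$ and $\omega x$ have the same image under $f^k$, so the terms with $n\ge k$ take the same values at $x$ and at $\omega x$. With $Q(x)=\sum_{n<k}a_nx^{2^n}$ we get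
\[
Q(\omega x)-Q(x)=F_N(\omega x)-F_N(x)\longrightarrow c-c=0,\qquad x\in D .
\]
So the polynomials $Q(\omega x)$ and $Q(x)$ agree on $D$, hence identically. The coefficient of $x^{2^i}$ gives $a_i\omega^{2^i}=a_i$, and $\omega^{2^i}\ne1$ because $i<k$. Thus $a_i=0$.

Two features made this work. The tail of the series, about which we know nothing, is constant on the fibers of $f^k$; and the head is a polynomial, so a symmetry that it has locally holds globally and can be read off from coefficients.

\subsection*{The general case}
For a general polynomial the first feature survives unchanged. The fibers of $f^k$, however, are no longer orbits of a rotation, and the iterates are no longer monomials. Both properties are restored near infinity by the B\"ottcher coordinate: by \eqref{eq:bottcher} the fibers of $f^k$ become orbits of multiplication by the $d^k$-th roots of unity, and $f^n\circ\psi$ contains a single positive power of $w$. What remains is to carry the local symmetry from $U$ to a neighborhood of infinity, and we do this by continuing two local inverses of $f^k$ analytically along a path.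

\begin{lemma}\label{lem:fibers}
Let $V\subset\mathbb{C}$ be open, let $k>i\ge0$, and let $Q$ be a polynomial such that
\[
x,x'\in V,\quad f^k(x)=f^k(x')\quad\Longrightarrow\quad Q(x)=Q(x').
\]
Suppose that the coefficient $\kappa$ of $w^{d^i}$ in the Laurent expansion of $Q\circ\psi$ on $|w|>\rho$ is not zero. Then $x,x'\in V$ and $f^k(x)=f^k(x')$ imply $f^i(x)=f^i(x')$.
\end{lemma}

\begin{proof}
Suppose that $x_1,x_2\in V$ satisfy $f^k(x_1)=f^k(x_2)$ and $f^i(x_1)\ne f^i(x_2)$. Choose disks $B_l\subset V$ about $x_l$, $l=1,2$, so small that $f^i(B_1)\cap f^i(B_2)=\emptyset$. Let $Z$ be the finite set of critical values of $f^k$. The set $f^k(B_1)\cap f^k(B_2)$ is open by the open mapping theorem and contains $f^k(x_1)$, so it contains a point $v\notin Z$. Near $v$ there are holomorphic local inverses $g_1,g_2$ of $f^k$ with values in $B_1$ and $B_2$. For $u$ near $v$ the points $g_1(u),g_2(u)\in V$ have the same image $u$ under $f^k$. So, as germs at $v$,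
\begin{equation}\label{eq:germs}
Q\circ g_1=Q\circ g_2,\qquad f^i\circ g_1\ne f^i\circ g_2 .
\end{equation}

\emph{Transport to infinity.} The map $f^k:\mathbb{C}\setminus f^{-k}(Z)\to\mathbb{C}\setminus Z$ is a proper local homeomorphism, hence a covering. The set $\mathbb{C}\setminus D_\infty$ is compact. Choose $v_\infty\in D_\infty\setminus Z$, $v_\infty\ne\infty$, with $|v_\infty|>\max_{\mathbb{C}\setminus D_\infty}|f^k|$, and join $v$ to $v_\infty$ by a path in $\mathbb{C}\setminus Z$. By the covering property $g_1$ and $g_2$ continue analytically along the path as local inverses of $f^k$. By the identity theorem, applied along a chain of disks that covers the path, the first relation in \eqref{eq:germs} persists. So does the second: if the germs $f^i\circ g_1$ and $f^i\circ g_2$ were equal at $v_\infty$, the equality would continue back to $v$. Thus \eqref{eq:germs} holds at $v_\infty$, and by the choice of $v_\infty$ the values of $g_1$ and $g_2$ near $v_\infty$ lie in $D_\infty$.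

\emph{Comparison of coefficients.} For $u$ near $v_\infty$ we have $\varphi(g_l(u))^{d^k}=\varphi(f^k(g_l(u)))=\varphi(u)$ for $l=1,2$. The quotient $\varphi\circ g_2/\varphi\circ g_1$ is continuous with values in the $d^k$-th roots of unity, so it is a constant $\omega$ near $v_\infty$. Put $w=\varphi(g_1(u))$, which ranges over an open set. Then $g_1(u)=\psi(w)$ and $g_2(u)=\psi(\omega w)$, so $Q(\psi(w))=Q(\psi(\omega w))$ on an open set, and then on the connected set $\{|w|>\rho\}$. The coefficients of $w^{d^i}$ give $\kappa=\kappa\,\omega^{d^i}$, so $\omega^{d^i}=1$. Consequently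
\[
\varphi\circ f^i\circ g_2=(\varphi\circ g_2)^{d^i}=\omega^{d^i}(\varphi\circ g_1)^{d^i}=\varphi\circ f^i\circ g_1
\]
near $v_\infty$. As $\varphi$ is injective, $f^i\circ g_1=f^i\circ g_2$ there, which contradicts \eqref{eq:germs}.
\end{proof}

\begin{proposition}\label{prop:inj}
Let $U$ be a non-empty open set and $T$ a polynomial, and suppose that $F_N\to T$ pointwise on $U$. If $a_i\ne0$ and $d^i>\deg T$, then $f^l$ is injective on $f^i(U)$ for every $l\ge1$.
\end{proposition}

\begin{proof}
Let $k=i+l$ and $Q=\sum_{n<k}a_nf^n-T$. For $x\in U$,
\[
Q(x)=-\lim_{N\to\infty}\sum_{n=k}^Na_nf^{n-k}\bigl(f^k(x)\bigr),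
\]
and the right side depends only on $f^k(x)$. By \eqref{eq:bottcher},
\[
f^n(\psi(w))=\beta w^{d^n}+\beta_0+\sum_{j\ge1}\beta_jw^{-jd^n},
\]
so among the functions $f^n\circ\psi$ only $f^i\circ\psi$ contains the power $w^{d^i}$; here we use $d\ge2$. The expansion of $T\circ\psi$ contains only powers $w^j$ with $j\le\deg T<d^i$. So the coefficient of $w^{d^i}$ in $Q\circ\psi$ is $a_i\beta\ne0$. Now let $y=f^i(x)$ and $y'=f^i(x')$ with $x,x'\in U$ and $f^l(y)=f^l(y')$. Then $f^k(x)=f^k(x')$, and Lemma~\ref{lem:fibers} with $V=U$ gives $y=y'$.
\end{proof}

The proposition needs only pointwise convergence, since no regularity of the tail is used. The limit $T$ has to be a polynomial because it becomes part of $Q$, which is continued to infinity.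

\begin{remark}
Proposition~\ref{prop:inj} puts no condition on the position of $U$. On a Siegel disk of period $q$ its conclusion is true anyway, since $f^{qt}$ is conjugate to a rotation and every $f^l$ with $l\le qt$ is a first factor of it. The proposition also shows that the vanishing of initial coefficients in Theorem~\ref{thm:dichotomy}(ii) can be forced: if $U$ contains a critical point of $f$ and $F_N$ tends to a constant on $U$, then $a_0=0$, because $f$ is not injective on $U$.
\end{remark}

Where the dynamics looks like $w\mapsto w^b$, injectivity of all iterates fails on every open set.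

\begin{lemma}\label{lem:super}
Let $W$ be a non-empty open set contained in $A(\infty)$ or in a bounded Fatou component of superattracting type. For every $i\ge0$ there is $l\ge1$ such that $f^l$ is not injective on $f^i(W)$.
\end{lemma}

\begin{proof}
By (B) there is a domain $D^*$ with a conformal coordinate $w$, mapping $D^*$ onto a rotation-invariant set, in which $f^q$ acts as the self-map $w\mapsto w^b$ with $b\ge2$: in the first case $D^*=D_\infty\setminus\{\infty\}$, $q=1$ and $b=d$, and in the second case $D^*$ is a neighborhood of the point $p$ from (C). Fix $x\in W$. In the first case $f^s(x)\to\infty$, and in the second $f^{m+qj}(x)\to p$ as $j\to\infty$. So there is $s\ge i$ with $f^s(x)\in D^*$. The non-empty open set $f^s(W)\cap D^*$ contains a point with coordinate $w_1\ne0$ and, for $t\ge1$ large, also the point with coordinate $w_2=w_1\exp(2\pi\sqrt{-1}/b^t)\ne w_1$. Since $w_1^{b^t}=w_2^{b^t}$, the two points have the same image under $f^{qt}$. They are the images under $f^{s-i}$ of two points of $f^i(W)$, which are distinct and have the same image under $f^{s-i+qt}$.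
\end{proof}

\section{Attracting and parabolic basins}\label{sec:basins}

Throughout this section $\Omega$ is a bounded Fatou component of attracting or parabolic type, and $m$, $\Omega_0=f^m(\Omega)$, $q$, $h=f^q$ and $p$ are as in (C). Here Lemma~\ref{lem:super} has no analogue for small open sets. For example, let $f(z)=\lambda z+z^2$ with $0<|\lambda|<1$, and let $D$ be the disk about $0$ of radius $r=\min(|\lambda|/2,1-|\lambda|)$. Then $f(x)-f(y)=(x-y)(\lambda+x+y)$ shows that $f$ is injective on $D$, and $|f(z)|\le|z|(|\lambda|+r)\le|z|$ shows that $f(D)\subset D$, so all iterates are injective on $D$. On the whole component, though, a critical point destroys injectivity.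

\begin{lemma}\label{lem:crit}
For every $i\ge0$ there is $l\ge1$ such that $f^l$ is not injective on $f^i(\Omega)$.
\end{lemma}

\begin{proof}
By (Cr) there is $x\in\Omega_0$ with $(f^q)'(x)=0$. Choose $j\ge0$ with $s=m+qj\ge i$. Then $f^{s-i}(f^i(\Omega))=h^j(\Omega_0)=\Omega_0$, so $x=f^{s-i}(y)$ for some $y$ in the open set $f^i(\Omega)$. By the chain rule $(f^{s-i+q})'(y)=0$, so $f^{s-i+q}$ is not injective near $y$.
\end{proof}

We therefore have to show that a series of iterates which converges on a small part of $\Omega$ converges on all of $\Omega$. The reason is that orbits in $\Omega$ merge at a summable rate.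

\subsection*{Orbits merge at a summable rate}
In the attracting case all orbits converge to the cycle geometrically. In the parabolic case the convergence is slow, and only the distance between two orbits is summable. The model is $z\mapsto z/(1+z)$, which the coordinate $\zeta=1/z$ turns into $\zeta\mapsto\zeta+1$. Then $z_n=1/(\zeta+n)$ is not summable, while
\[
z_n-z_n'=\frac{\zeta'-\zeta}{(\zeta+n)(\zeta'+n)}=O(n^{-2}).
\]
The proof below shows that a general parabolic point is a small enough perturbation of such a translation.

\begin{lemma}\label{lem:merge}
For every compact set $X\subset\Omega$,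
\[
\sum_{n\ge0}\ \sup_{x,y\in X}|f^n(x)-f^n(y)|<\infty .
\]
\end{lemma}

\begin{proof}
\emph{Reduction to $h$.} Let $X'=f^m(X)$, a compact subset of $\Omega_0$. Orbits of points of $\Omega$ lie in $K(f)$. Let $\Lambda$ be a common Lipschitz constant for $f^0,\dots,f^{q-1}$ on a closed disk that contains $K(f)$. For $n\ge m$ write $n=m+qj+r$ with $0\le r<q$; then
\[
|f^n(x)-f^n(y)|\le\Lambda\,\bigl|h^j(f^m(x))-h^j(f^m(y))\bigr| .
\]
Each $j$ occurs for $q$ values of $n$, and the first $m$ terms of the series are finite. So it suffices to show that $\sum_n\sup_{x,y\in X'}|h^n(x)-h^n(y)|<\infty$.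

\emph{Attracting case.} Fix $\kappa$ with $|h'(p)|<\kappa<1$. On a small disk $D'$ about $p$ we have $|h(x)-p|\le\kappa|x-p|$, and $h^{n_0}(X')\subset D'$ for some $n_0$ because $h^n\to p$ uniformly on $X'$. Hence $\sup_{X'}|h^n-p|=O(\kappa^n)$.

\emph{Parabolic case, step 1: a coordinate in which $h$ is almost a translation.} Since $h'(p)=1$ and $h\ne\mathrm{Id}$, we have $h(p+z)=p+z+az^{\nu+1}+O(z^{\nu+2})$ with $a\ne0$ and $\nu\ge1$. There are $\nu$ numbers $v$ with $\nu av^\nu=-1$, and their arguments differ by multiples of $2\pi/\nu$. So the sectors
\[
\Sigma_v=\{z\ne0:|\arg(z/v)|<\pi/(2\nu)\}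
\]
are pairwise disjoint. The function $\zeta=(z/v)^{-\nu}=-1/(\nu az^\nu)$ maps $\Sigma_v$ bijectively onto $\{\operatorname{Re}\zeta>0\}$, with inverse $z=v\zeta^{-1/\nu}$ (principal branch); large $\zeta$ corresponds to small $z$. Put $z^*=h(p+z)-p=z\,(1+az^\nu+O(z^{\nu+1}))$, which is non-zero for small $z\ne0$, and $\zeta^*=-1/(\nu a(z^*)^\nu)$. Using $\nu az^\nu\zeta=-1$ we find
\[
\zeta^*=\zeta\bigl(1+az^\nu+O(z^{\nu+1})\bigr)^{-\nu}=\zeta\bigl(1-\nu az^\nu+O(z^{\nu+1})\bigr)=\zeta+1+E(\zeta),
\]
where $E(\zeta)=O(\zeta z^{\nu+1})=O(z)$, that is, $|E(\zeta)|\le C|\zeta|^{-1/\nu}$. Fix $R>0$ so large that, for each of the $\nu$ numbers $v$, the function $E$ is holomorphic on $\{\operatorname{Re}\zeta>R\}$ and satisfies there this bound and $|E|\le\frac12$.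

For $\zeta^*$ to be the coordinate of $z^*$ we need $z^*\in\Sigma_v$. For $\operatorname{Re}\zeta>R$ we have $\operatorname{Re}\zeta^*>R+\frac12$, so $\tilde z=v(\zeta^*)^{-1/\nu}$ is a point of $\Sigma_v$, and $\tilde z^{\,\nu}=(z^*)^\nu$. The quotient $z^*/\tilde z$ is a continuous function on the half-plane $\{\operatorname{Re}\zeta>R\}$ with values in the $\nu$-th roots of unity, hence constant. As $\zeta\to+\infty$ along the real axis, $z^*/z\to1$ and $\tilde z/z=(\zeta^*/\zeta)^{-1/\nu}\to1$. So the constant is $1$ and $z^*=\tilde z\in\Sigma_v$.

Consequently the open set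
\[
P_v=\{p+z:\ z\in\Sigma_v,\ \operatorname{Re}\zeta>2R\}
\]
satisfies $h(P_v)\subset P_v$. On $P_v$ the map $h$ reads $\zeta\mapsto\zeta+1+E(\zeta)$, and $\operatorname{Re}\zeta$ increases by at least $\frac12$ at each step.

\emph{Step 2: two orbits in $P_v$.} Let $\operatorname{Re}\zeta>2R$. On the closed disk of radius $\frac12\operatorname{Re}\zeta$ about $\zeta$ the real parts are at least $\frac12\operatorname{Re}\zeta>R$, so $|E|\le C(\frac12\operatorname{Re}\zeta)^{-1/\nu}$ there, and Cauchy's estimate gives
\[
|E'(\zeta)|\le C'(\operatorname{Re}\zeta)^{-1-1/\nu},\qquad C'=2^{1+1/\nu}C .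
\]
Let $p+z_n$ and $p+z_n'$ be two orbits of $h$ that start in $P_v$, with coordinates $\zeta_n$ and $\zeta_n'$. The segment from $\zeta_n$ to $\zeta_n'$ lies in the half-plane $\operatorname{Re}\zeta\ge2R+\frac n2$. Integrating $E'$ over it gives
\[
|\zeta_{n+1}-\zeta_{n+1}'|\le|\zeta_n-\zeta_n'|\Bigl(1+C'\bigl(2R+\tfrac n2\bigr)^{-1-1/\nu}\Bigr).
\]
The exponent $1+1/\nu$ exceeds $1$, so the product of these factors converges to a number $C''$, and $|\zeta_n-\zeta_n'|\le C''|\zeta_0-\zeta_0'|$ for all $n$. Integrating $|dz/d\zeta|=\frac{|v|}{\nu}|\zeta|^{-1-1/\nu}$ over the same segment gives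
\begin{equation}\label{eq:petal}
|z_n-z_n'|\le\frac{|v|}{\nu}\,C''\,|\zeta_0-\zeta_0'|\,\bigl(2R+\tfrac n2\bigr)^{-1-1/\nu}.
\end{equation}

\emph{Step 3: $X'$ is absorbed by a single $P_v$.} Let $x\in\Omega_0$ and $h^n(x)=p+z_n$. Then $z_n\to0$, and $z_n\ne0$ because $h^n(x)\in\Omega_0$ while $p\in J$. By (P), $n^{1/\nu}z_n\to v$ for one of the numbers $v$. So $z_n\in\Sigma_v$ for large $n$, and $\zeta_n/n=(n^{1/\nu}z_n/v)^{-\nu}\to1$, whence $\operatorname{Re}\zeta_n\to\infty$ and $h^n(x)\in P_v$ for large $n$. Thus the open sets
\[
W_v=\bigcup_{n\ge0}W_{v,n},\qquad W_{v,n}=\{y\in\Omega_0:h^n(y)\in P_v\},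
\]
cover $\Omega_0$. They are pairwise disjoint, because the $P_v$ are pairwise disjoint and each is mapped into itself by $h$. As $\Omega_0$ is connected, $\Omega_0=W_v$ for one $v$. The open sets $W_{v,n}$ increase with $n$, so $X'\subset W_{v,n_0}$ for some $n_0$. On the compact set $h^{n_0}(X')\subset P_v$ the coordinate $\zeta$ is bounded, and \eqref{eq:petal} gives $\sup_{x,y\in X'}|h^{n_0+n}(x)-h^{n_0+n}(y)|=O((n+1)^{-1-1/\nu})$, which is summable.
\end{proof}

\subsection*{Convergence spreads to the whole component}
We know nothing about the coefficients $a_n$ except that the series converges at some point $z_0$. To pass to another point $x$, we write the terms at $x$ as the terms at $z_0$ times factors $r_n(x)$. Summation by parts shows that factors with $\sum|r_{n+1}-r_n|<\infty$ preserve convergence. The factors $f^n(x)/f^n(z_0)$ have denominators that approach $0$ when the cycle passes through $0$, and we cannot move the cycle away, since conjugating $f$ by a translation $z\mapsto z+b$ adds to $F_N$ the constants $b\sum_{n\le N}a_n$, over which we have no control. The differentiated series does not see such constants,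 and the chain rule turns its factors into products that Lemma~\ref{lem:merge} controls.

\begin{proposition}\label{prop:spread}
If $(F_N)$ converges uniformly on a non-empty open set $U\subset\Omega$, then $(F_N)$ converges locally uniformly on $\Omega$. If the limit on $U$ is a polynomial $T$, then the limit on $\Omega$ is $T$.
\end{proposition}

\begin{proof}
Let $F$ be the limit on $U$. By Weierstrass' theorem $F$ is holomorphic and $F_N'\to F'$ locally uniformly on $U$.

\emph{The base point.} The set of points whose orbit meets a critical point of $f$ is a countable union of finite sets; choose $z_0\in U$ outside it. For $0\le r<q$ we have $f^{m+qj+r}(z_0)\to f^r(p)$ as $j\to\infty$, and $f'(f^r(p))\ne0$ because the product of these $q$ numbers is $h'(p)\neq0$. So the sequence $f'(f^n(z_0))$ has no zero term and does not accumulate at $0$: there is $\delta>0$ with $|f'(f^n(z_0))|\ge\delta$ for all $n$.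

\emph{The factors.} Let $X\subset\Omega$ be compact with $z_0\in X$, and let $\Lambda$ bound $|f''|$ on a closed disk that contains $K(f)$, so that $|f'(y)-f'(y')|\le\Lambda|y-y'|$ for $y,y'\in K(f)$. For $x\in X$ put $r_n(x)=(f^n)'(x)/(f^n)'(z_0)$. Then $r_0=1$, and by the chain rule
\[
r_{n+1}(x)=r_n(x)\,\frac{f'(f^n(x))}{f'(f^n(z_0))},\qquad
\left|\frac{f'(f^n(x))}{f'(f^n(z_0))}-1\right|\le\sigma_n,
\]
where $\sigma_n=\frac{\Lambda}{\delta}\sup_{y\in X}|f^n(y)-f^n(z_0)|$. By Lemma~\ref{lem:merge}, $\sigma=\sum\sigma_n<\infty$. Hence, on $X$,
\[
|r_n|\le B:=\prod_{j\ge0}(1+\sigma_j)<\infty,\qquad|r_{n+1}-r_n|\le B\sigma_n .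
\]

\emph{Summation by parts.} Let $e_n=F_n'(z_0)-F'(z_0)$, so $e_n\to0$. For $n\ge1$ we have $e_n-e_{n-1}=a_n(f^n)'(z_0)$, and so $a_n(f^n)'(x)=(e_n-e_{n-1})r_n(x)$. For $N>M\ge0$,
\[
F_N'-F_M'=\sum_{n=M+1}^N(e_n-e_{n-1})r_n=e_Nr_N-e_Mr_{M+1}+\sum_{n=M+1}^{N-1}e_n(r_n-r_{n+1}),
\]
so $|F_N'-F_M'|\le B(2+\sigma)\sup_{n\ge M}|e_n|$ on $X$. Any compact subset of $\Omega$ may be enlarged by the point $z_0$, so $(F_N')$ converges locally uniformly on $\Omega$.

\emph{Integration.} Let $D$ be a closed disk in $\Omega$ with center $x_0$. Since $\Omega$ is open and connected, there is a polygonal path $\gamma$ in $\Omega$ from $z_0$ to $x_0$. For $x\in D$, the difference $F_N(x)-F_N(z_0)$ is the integral of $F_N'$ along $\gamma$ followed by the segment from $x_0$ to $x$. These paths have bounded length and lie in the compact set $\gamma\cup D$, and $F_N(z_0)$ converges. So $(F_N)$ converges uniformly on $D$. The limit is holomorphic on $\Omega$; if it equals $T$ on $U$, it equals $T$ on $\Omega$ by the identity theorem.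
\end{proof}

\begin{remark}
The condition $h'(p)\ne0$ enters through the lower bound $\delta$, and the first assertion fails without it. For $f(z)=z^2$ the series $\sum2^{2^n}f^n(z)=\sum(2z)^{2^n}$ converges uniformly on $|z|<\frac14$ and diverges at the point $\frac12$ of the same Fatou component. This is why the superattracting case was treated separately, in Lemma~\ref{lem:super}.
\end{remark}

\section{Proof of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(i)]
Suppose that $a_i\ne0$ for some $i$ with $d^i>\deg T$. Pick $z\in U\setminus S$. By Section~\ref{sec:facts} one of the following cases occurs.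

\emph{Case 1: $z\in A(\infty)$ or $z\in J$.} The open set $W=U\cap A(\infty)$ is non-empty; for $z\in J$ this follows from (J). Proposition~\ref{prop:inj}, applied to $W$, says that every $f^l$, $l\ge1$, is injective on $f^i(W)$. This contradicts Lemma~\ref{lem:super}.

\emph{Case 2: $z$ lies in a bounded Fatou component $\Omega$ of superattracting type.} Apply Proposition~\ref{prop:inj} and Lemma~\ref{lem:super} to $W=U\cap\Omega$; the contradiction is the same.

\emph{Case 3: $z$ lies in a bounded Fatou component $\Omega$ of attracting or parabolic type.} By Lemma~\ref{lem:osgood}, $F_N\to T$ uniformly on some disk in $U\cap\Omega$. By Proposition~\ref{prop:spread}, $F_N\to T$ on all of $\Omega$. Proposition~\ref{prop:inj}, applied to the open set $\Omega$, says that every $f^l$, $l\ge1$, is injective on $f^i(\Omega)$. This contradicts Lemma~\ref{lem:crit}.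

So $a_n=0$ whenever $d^n>\deg T$. The remaining finite sum $\sum_{d^n\le\deg T}a_nf^n$ is a polynomial that equals $T$ on the open set $U$, hence identically. If $T$ is constant, then $d^n\ge1>0=\deg T$ for all $n$, so all $a_n$ vanish. The coefficients are determined by $T$ because polynomials of distinct positive degrees are linearly independent.
\end{proof}

Part (ii) was proved in Section~\ref{sec:siegel}.

\begin{proof}[Proof of Corollary~\ref{cor:equiv} and Theorem~\ref{thm:main}]
(4)$\Rightarrow$(2): Choose $m$ with $f^m(z)\in S_0$ and apply Theorem~\ref{thm:dichotomy}(ii) with $L=0$ and $b_0=1$. Then $a_m=1$, and $F_N\to0$ uniformly on a closed disk about $z$ inside the open set $f^{-m}(S_0)$.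

(2)$\Rightarrow$(1)$\Rightarrow$(3): Each condition is a special case of the next.

(3)$\Rightarrow$(4): Let $U$ be an open neighborhood of $z$ on which the series converges pointwise to a constant. If $z\notin S$, then $U\not\subset S$, and Theorem~\ref{thm:dichotomy}(i) gives $a_n=0$ for all $n$, contrary to (3).

The equivalence (1)$\Leftrightarrow$(4) is Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Milnor}
Milnor, \emph{Dynamics in One Complex Variable}.

\bibitem{Peters}
Han Peters, \emph{Time averages of polynomials}, arXiv:0711.4835 (2007).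

\end{thebibliography}
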